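\title{The space of proper nonflat conformal minimal immersions of an open Riemann surface}

\begin{abstract}
Let $M$ be an open Riemann surface and $n\ge3$. We prove that the inclusion of the space of proper nonflat conformal minimal immersions $M\to\mathbb R^n$ into the space of all nonflat conformal minimal immersions, both with the compact-open topology, is a weak homotopy equivalence; in particular it induces a bijection of path components. The main step shows that a family of nonflat conformal minimal immersions with a compact contractible parameter space admits a deformation all of whose members at positive times are proper. The deformation multiplies the Weierstrass data by holomorphic maps $M\to SO(n,\mathbb C)$.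
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $M$ is a connected open Riemann surface and $n\ge3$ is an integer. For a smooth map $u=(u_1,\dots,u_n)\colon M\to\mathbb R^n$ let $\partial u$ be the $(1,0)$-part of $du$; in a local holomorphic coordinate $\zeta=\xi+i\eta$ we have $2\partial u=(u_\xi-iu_\eta)\,d\zeta$. An immersion $u$ is \emph{conformal} if and only if
\[
(\partial u_1)^2+\dots+(\partial u_n)^2=0,
\]
which says that $|u_\xi|=|u_\eta|$ and $u_\xi\perp u_\eta$. A conformal immersion is \emph{minimal} if and only if it is harmonic. It is \emph{nonflat} if $u(M)$ lies in no affine $2$-plane. A map $u\colon M\to\mathbb R^n$ is \emph{proper} if preimages of compact sets are compact. We write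
\[
X=\mathrm{CMI}_*(M,\mathbb R^n),\qquad Y=\mathrm{CMI}_*^p(M,\mathbb R^n)
\]
for the space of nonflat conformal minimal immersions $M\to\mathbb R^n$ and for its subspace of proper ones, both with the compact-open topology, that is, the topology of uniform convergence on compact subsets of $M$.

Every nonflat conformal minimal immersion $M\to\mathbb R^n$ is homotopic through such immersions to a proper one \cite{Vrhovnik}, so the inclusion $Y\hookrightarrow X$ induces a surjection of path components. The following questions are posed in \cite{Vrhovnik}: \emph{does the inclusion $Y\hookrightarrow X$ induce a bijection of path components, and is it a weak homotopy equivalence?} Recall that a map is a weak homotopy equivalence if it induces a bijection of path components and an isomorphism on $\pi_k$, $k\ge1$, at every base point. The answer to both questions is yes.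

\begin{theorem}\label{thm:whe}
The inclusion $Y\hookrightarrow X$ is a weak homotopy equivalence. More generally, if $Y\subset Z\subset X$ and $U\subset X$ is open, then $Z\cap U\hookrightarrow U$ is a weak homotopy equivalence.
\end{theorem}

Properness is a condition at infinity, while the topology of $X$ sees only compact parts of $M$. One therefore expects that properness can be arranged far out without disturbing a given family, and this suggests the positive answer. The obvious way to prove it runs into a difficulty. To show injectivity on $\pi_0$ one starts from a path in $X$ with endpoints in $Y$, and for higher homotopy groups from a map $B^k\to X$ of the closed ball that sends the boundary sphere into $Y$; one would like to make the interior members proper while keeping the boundary members fixed. A construction that pushes the boundaries of larger and larger domains away from the origin then has to be matched with the rate at which the boundary members tend to infinity, and a compact family in $Y$ has no common rate.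

\begin{example}\label{ex:nonuniform}
A holomorphic immersion $(a,b)\colon\mathbb C\to\mathbb C^2=\mathbb R^4$ is harmonic, and it is conformal because $(\partial\operatorname{Re}a)^2+(\partial\operatorname{Im}a)^2=\frac14(1+i^{-2})(da)^2=0$. For $s\in[0,1]$ let $a_s=\zeta(1-s\zeta)$ and $b_s=\zeta^2(1-s\zeta)$. The derivative $a_s'$ vanishes only at $\zeta=1/(2s)$, where $b_s'=1/(4s)$, so $u_s=(a_s,b_s)$ is an immersion. It is proper since $a_s$ is a nonconstant polynomial, and nonflat since its tangent plane $\mathbb C\cdot(a_s',b_s')$ is not constant. Thus $s\mapsto u_s$ is a path in $Y$. But $u_s(1/s)=0$, so no compact $K\subset\mathbb C$ satisfies $|u_s|>1$ outside $K$ for all $s$.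
\end{example}

We avoid the difficulty by moving all members of the family, and by making them proper instantly.

\begin{theorem}\label{thm:instant}
Let $P$ be a compact contractible metrizable space and let $u\colon P\to X$, $p\mapsto u_p$, be continuous. There is a continuous map $P\times[0,1]\to X$, $(p,t)\mapsto u^t_p$, such that $u^0_p=u_p$ for all $p\in P$, and $u^t_p\in Y$ for all $p\in P$ and all $t\in(0,1]$.
\end{theorem}

With $P$ a point, the theorem shows that $Y$ is dense in $X$. Density alone says nothing about homotopy type ($\mathbb R\setminus\{0\}$ is dense in $\mathbb R$). The theorem says more: $Y$ sits in $X$ as $(0,1]$ sits in $[0,1]$, in that families can be pushed off the complement at once. This is what a weak homotopy equivalence requires.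

\begin{proof}[Proof of Theorem \ref{thm:whe} from Theorem \ref{thm:instant}]
We use the following criterion (see \cite[\S4.1]{Hatcher}): \emph{an inclusion $A\hookrightarrow W$ is a weak homotopy equivalence if for each $k\ge0$ every map of pairs $(B^k,S^{k-1})\to(W,A)$ is homotopic, through maps of pairs, to a map into $A$.} Indeed, let $h\colon B^k\times[0,1]\to W$ be such a homotopy, and let $j\colon B^k\to B^k\times[0,1]$ be given by $j(y)=(2y,1)$ for $|y|\le\frac12$ and $j(y)=(y/|y|,2-2|y|)$ for $|y|\ge\frac12$. Then $h\circ j$ maps into $A$, and the straight-line homotopy from $y\mapsto(y,0)$ to $j$ is stationary on $S^{k-1}$. Composing it with $h$, we see that $h_0$ is homotopic relative to $S^{k-1}$ to a map into $A$. Applied to maps that send $S^{k-1}$ to a base point, this gives surjectivity on $\pi_k$. Applied to an extension $B^{k+1}\to W$ of a map $S^k\to A$, it gives an extension $B^{k+1}\to A$, hence injectivity on $\pi_k$. Both arguments include $k=0$.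

Let $u\colon(B^k,S^{k-1})\to(U,Z\cap U)$ be a map of pairs and take $u^t$ from Theorem \ref{thm:instant} with $P=B^k$. Since $U$ is open and $B^k$ is compact, there is $t_0>0$ with $u^t_p\in U$ for all $p\in B^k$ and $t\le t_0$. For $0<t\le t_0$ we have $u^t_p\in Y\cap U\subset Z\cap U$ for every $p$, and for $p\in S^{k-1}$ also $u^0_p=u_p\in Z\cap U$. So $u^t$, $0\le t\le t_0$, is a homotopy of maps of pairs that ends in $Z\cap U$.
\end{proof}

No uniform properness on $S^{k-1}$ was needed: at $t=0$ membership in $Z$ is the hypothesis, and for $t>0$ properness is produced by the construction.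

Sections \ref{sec:model}--\ref{sec:proof} prove Theorem \ref{thm:instant}. Section \ref{sec:model} shows the two main ideas on the catenoid. Sections \ref{sec:group}--\ref{sec:arcs} prepare the tools, Sections \ref{sec:handle} and \ref{sec:annuli} contain the two kinds of inductive steps, and Section \ref{sec:proof} runs the induction. Section \ref{sec:cor} lists consequences of Theorem \ref{thm:whe}.

\section{Weierstrass data and two computations on the catenoid}\label{sec:model}

\subsection{Weierstrass data}
By the theorem of Gunning and Narasimhan, $M$ carries a nowhere vanishing holomorphic $1$-form $\theta$, which we fix. For $z,w\in\mathbb C^n$ let $z\cdot w=\sum z_iw_i$ (no conjugation), and let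
\[
\mathbf A_*=\{z\in\mathbb C^n\setminus\{0\}:z\cdot z=0\}
\]
be the punctured null quadric. For $z=a+ib$ with $a,b\in\mathbb R^n$ we have $z\cdot z=|a|^2-|b|^2+2i\,a\cdot b$, so
\begin{equation}\label{eq:null}
z\in\mathbf A_*\iff|\operatorname{Re}z|=|\operatorname{Im}z|>0\ \text{ and }\ \operatorname{Re}z\perp\operatorname{Im}z .
\end{equation}
If $u$ is a conformal minimal immersion, then $f=2\partial u/\theta$ is a holomorphic map $M\to\mathbf A_*$ and $du=\operatorname{Re}(f\theta)$, so $u(x)=u(x_*)+\operatorname{Re}\int_{x_*}^xf\theta$. Conversely, if $f\colon M\to\mathbf A_*$ is holomorphic and the \emph{real periods} $\operatorname{Re}\int_cf\theta$ vanish for all loops $c$ in $M$, this formula defines a conformal minimal immersion. By interior estimates for harmonic functions, locally uniform convergence of $u$ implies that of its derivatives; hence a continuous family $u_p$, $p\in P$, gives a continuous map $f\colon M\times P\to\mathbf A_*$.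

In the rest of this section $M=\mathbb C$, $\zeta=\xi+i\eta$, $\theta=d\zeta$ and $n=3$; there are no periods. Write a map $f\colon\mathbb C\to\mathbb C^3$ as
\[
f=f^+(1,i,0)+f^-(1,-i,0)+f_3(0,0,1),\qquad f\cdot f=4f^+f^-+f_3^2 .
\]
Identifying the first two coordinates of $\mathbb R^3$ with $\mathbb C$, we have $\operatorname{Re}(\alpha(1,i))=\bar\alpha$ and $\operatorname{Re}(\alpha(1,-i))=\alpha$ for $\alpha\in\mathbb C$. Take $f^+=\frac12e^\zeta$, $f^-=-\frac12e^{-\zeta}$, $f_3=1$, that is, $f=(\sinh\zeta,i\cosh\zeta,1)$. The immersion $u=\operatorname{Re}(\cosh\zeta,i\sinh\zeta,\zeta)$ has $u_1+iu_2=e^{-i\eta}\cosh\xi$ and $u_3=\xi$. It is the universal covering of the catenoid, and it is not proper, being bounded on the imaginary axis.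

\subsection{Instant properness}\label{ss:instant}
Let $u^t=\operatorname{Re}\big(e^{it}(\cosh\zeta,i\sinh\zeta,\zeta)\big)$ for $t\in[0,1]$, with Weierstrass data $e^{it}f$. The tangent plane of $u^t$ at $\zeta$ is spanned by the real and imaginary parts of $e^{it}f(\zeta)$, so it is parallel to that of $u$, and $u^t$ is nonflat. We compute
\[
|u^t_1+iu^t_2|=\tfrac12\big|\overline{e^{it+\zeta}}+e^{it-\zeta}\big|\ge|\sinh\xi|,\qquad u^t_3=\xi\cos t-\eta\sin t .
\]
If $|u^t(\zeta)|\le R$, then $|\xi|\le a:=\operatorname{arsinh}R$ and $|\eta|\sin t\le R+a$. So $u^t$ is proper for every $t\in(0,1]$. More precisely, $|u^t|>R$ outside the rectangle $\{|\xi|\le a,\ |\eta|\le\varrho\}$ as soon as $\sin t>(R+a)/\varrho$. This is the form in which Theorem \ref{thm:instant} will be proved: we find compact sets $K_m$ exhausting $M$, radii $R_m\to\infty$ and times $T_m\to0$ such that $|u^t_p|>R_m-2$ on $K_{m+1}\setminus\operatorname{int}K_m$ for $t\ge T_m$.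

\subsection{Pushing a disc while keeping one coordinate}\label{ss:push}
For a holomorphic function $g$, replacing $(f^+,f^-,f_3)$ by $(e^gf^+,e^{-g}f^-,f_3)$ preserves $f\cdot f=0$ and $f\neq0$, and it does not change $u_3$. Let $K=\{|\zeta|\le1\}$, $D=\{|\zeta-3|\le1\}$ and $\lambda=[1,2]$. We use this operation to move $u(D)$ far away while hardly moving $u(K)$. Let $b\ge0$ be continuous with support in $(1,2)$ and $\int b=1$, let $A>0$, and put $\ell=\log(1+Ab)$ on $\lambda$ and $\ell=0$ on $K\cup D$. The set $S=K\cup\lambda\cup D$ has connected complement and $\ell$ vanishes on its interior, so by Mergelyan's theorem $\ell$ is a uniform limit on $S$ of polynomials $g$. Let $\tilde u^s$, $s\in[0,1]$, be the immersion with data $(e^{sg}f^+,e^{-sg}f^-,1)$ and $\tilde u^s(0)=u(0)$. Then $\tilde u^0=u$, all $\tilde u^s$ are close to $u$ on $K$, and on $D$ the map $\tilde u^1$ is close to $u+(\Delta,0)$, where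
\[
\Delta=\int_1^2Ab\,\frac{e^\xi}2\,d\xi+\int_1^2\Big(1-\frac1{1+Ab}\Big)\frac{e^{-\xi}}2\,d\xi\ \ge\ \frac{Ae}2 .
\]
For large $A$ we get $|\tilde u^1|>R$ on $D$. Outside $S$ we know nothing about the first two coordinates of $\tilde u^s$, but we know the third exactly: $\tilde u^s_3=\xi$. Wherever $u_3>R$ held before, $|\tilde u^s|>R$ holds after.

This is the mechanism of the proof. An annulus is cut into rectangles. In each rectangle one coordinate $\langle u,e\rangle$ is first made large near three sides, and then the remaining disc is pushed away by an operation that fixes this coordinate. Four things have to be added: the direction $e$ depends on the rectangle and on the parameters; $f^+$ must be nonzero at the same point for all parameters; periods must be corrected without changing $\langle u,e\rangle$ much; and the exhaustion must pass handles of $M$.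

\section{The action of $SO(n,\mathbb C)$ on the null quadric}\label{sec:group}

Let $G=SO(n,\mathbb C)=\{g:g^Tg=I,\ \det g=1\}$, with Lie algebra $\mathfrak g$ of complex skew-symmetric matrices. It is a connected complex Lie group, closed in the space of matrices, and it preserves $z\cdot w$, so it acts on $\mathbf A_*$. All our deformations have the form $f\mapsto\Phi f$ with $\Phi\colon M\to G$ holomorphic. The gain is that $\Phi f$ automatically takes values in $\mathbf A_*$, also in the limit, and that approximation can be done in the vector space $\mathfrak g$. We use the Euclidean norm on $\mathbb C^n$ and the operator norm on matrices.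

By \eqref{eq:null}, $\mathbf A_*$ is the product of $(0,\infty)$ and the Stiefel manifold $V_2(\mathbb R^n)$ of orthonormal pairs, which is connected since $n\ge3$. It is a complex submanifold of $\mathbb C^n\setminus\{0\}$ with $T_z\mathbf A_*=\{\nu:\nu\cdot z=0\}$. For $\nu\in T_z\mathbf A_*$ the skew matrix
\begin{equation}\label{eq:B}
B=|z|^{-2}(\nu\bar z^T-\bar z\nu^T)\quad\text{satisfies}\quad Bz=|z|^{-2}\big(|z|^2\nu-(\nu\cdot z)\bar z\big)=\nu .
\end{equation}
So the orbit maps $g\mapsto gz$ are submersions $G\to\mathbf A_*$ and the orbits are open. As $\mathbf A_*$ is connected, $G$ acts transitively, and $g\mapsto gz_*$ is a fiber bundle $G\to\mathbf A_*$ for each $z_*\in\mathbf A_*$ (a local section $\sigma$ gives the trivialization $(z,h)\mapsto\sigma(z)h$, with $h$ in the stabilizer of $z_*$).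

The immersion $u$ sees only real parts, so we need to know that the real part of a null vector can be moved freely.

\begin{lemma}\label{lem:B}
There is a smooth map $B\colon\mathbf A_*\times\mathbb R^n\to\mathfrak g$, real-linear in the second variable, with $\operatorname{Re}(B(z,y)z)=y$ and $|B(z,y)|\le2|y|/|\operatorname{Re}z|$. In particular $B\mapsto\operatorname{Re}(Bz)$ maps $\mathfrak g$ onto $\mathbb R^n$ for every $z\in\mathbf A_*$.
\end{lemma}

\begin{proof}
Let $z=a+ib$, $r=|a|=|b|$, and $\nu=y+ir^{-2}\big((y\cdot a)b-(y\cdot b)a\big)$, so that $\operatorname{Re}\nu=y$. Since $\big((y\cdot a)b-(y\cdot b)a\big)\cdot(a+ib)=r^2(i\,y\cdot a-y\cdot b)$, we get $\nu\cdot z=(y\cdot a+i\,y\cdot b)-(y\cdot a+i\,y\cdot b)=0$. Define $B(z,y)$ by \eqref{eq:B}. We have $|\nu|^2=|y|^2+r^{-2}\big((y\cdot a)^2+(y\cdot b)^2\big)\le2|y|^2$ and $|z|=\sqrt2\,r$, so $|B|\le2|\nu|/|z|\le2|y|/r$.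
\end{proof}

\begin{lemma}\label{lem:path}
Let $z_0\in\mathbf A_*$ and let $a\colon[0,1]\to\mathbb R^n\setminus\{0\}$ be a piecewise $C^1$ path with $a(0)=\operatorname{Re}z_0$. The equation $\Gamma'=B(\Gamma z_0,a')\Gamma$, $\Gamma(0)=I$, has a solution $\Gamma\colon[0,1]\to G$, and $\operatorname{Re}(\Gamma(s)z_0)=a(s)$. The solution depends continuously on $z_0$ and on $a$ (in the $C^1$ norm on fixed pieces), and $\Gamma\equiv I$ if $a$ is constant.
\end{lemma}

\begin{proof}
The right-hand side lies in $\mathfrak g\Gamma=T_\Gamma G$, so this is an ordinary differential equation on $G$. As long as the solution exists, $\operatorname{Re}(\Gamma z_0)'=\operatorname{Re}\big(B(\Gamma z_0,a')\Gamma z_0\big)=a'$, so $\operatorname{Re}(\Gamma z_0)=a$. Then $|\Gamma'|\le c|\Gamma|$ with $c=2\max|a'|/\min|a|$, so $\Gamma$ stays in a bounded, hence compact, part of the closed set $G$, and the solution exists on $[0,1]$. Continuous dependence is the standard theorem on parameters in differential equations. If $a'=0$, the right-hand side vanishes.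
\end{proof}

The condition $a\ne0$ cannot be dropped, since a null vector with zero real part is zero. It is the source of the main complication in Section \ref{sec:arcs}.

The operation of Section \ref{ss:push} is a one-parameter subgroup of $G$. Let $w,w'\in\mathbb R^n$ be orthonormal and $J=w'w^T-ww'^T\in\mathfrak g$. Then $Jw=w'$ and $Jw'=-w$, so $J(w\pm iw')=\mp i(w\pm iw')$, and $J$ kills every vector orthogonal to $w$ and $w'$. Each $V\in\mathbb C^n$ decomposes as
\begin{equation}\label{eq:split}
V=V^+(w+iw')+V^-(w-iw')+V^\perp,\qquad V^\pm=\tfrac12V\cdot(w\mp iw'),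
\end{equation}
with $V^\perp\cdot w=V^\perp\cdot w'=0$ and $|V^\pm|\le|V|$. For $g\in\mathbb C$,
\begin{equation}\label{eq:rot}
\exp(igJ)V=e^gV^+(w+iw')+e^{-g}V^-(w-iw')+V^\perp .
\end{equation}
If $e\in\mathbb R^n$ is orthogonal to $w$ and $w'$, then $e\cdot(w\pm iw')=0$, and therefore
\begin{equation}\label{eq:fix}
\big(\exp(igJ)V\big)\cdot e=V\cdot e\qquad(g\in\mathbb C,\ V\in\mathbb C^n).
\end{equation}

Finally, choices such as the frame $(e,w,w')$ have to be made continuously in the parameter. A Hurewicz fibration is a map with the homotopy lifting property for all spaces. Fiber bundles over manifolds are Hurewicz fibrations, and so is the endpoint map $W^{[0,1]}\to W\times W$ on the space of paths in any space $W$.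

\begin{lemma}\label{lem:lift}
Let $Q$ be a contractible space. {\rm(a)} Any two maps from $Q$ to a path connected space are homotopic. {\rm(b)} If $\pi\colon\mathcal E\to\mathcal B$ is a Hurewicz fibration with $\mathcal E\ne\emptyset$ and $\mathcal B$ path connected, every map $Q\to\mathcal B$ lifts to $\mathcal E$.
\end{lemma}

\begin{proof}
Every map from $Q$ is homotopic to a constant, and constants are joined by paths; this is (a). For (b), the given map is homotopic to a constant with value in $\pi(\mathcal E)$. Lift the constant and then the homotopy.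
\end{proof}

\section{An exhaustion by annuli and handles}\label{sec:exh}

A compact set $S\subset M$ is \emph{Runge} if $M\setminus S$ has no relatively compact component. A \emph{domain} will mean a connected, smoothly bounded compact domain in $M$, and $bK$ denotes the boundary of $K$. The Runge property will always be verified as follows.

\begin{lemma}\label{lem:runge}
Let $L$ be a Runge domain and $S\subset L$ compact. If every component of $L\setminus S$ meets $bL$, then $S$ is Runge.
\end{lemma}

\begin{proof}
Let $V$ be a component of $M\setminus S$; it is open. If $V\subset L$, then $V$ contains a component of $L\setminus S$, hence a point of $bL$, hence points outside $L$, which is absurd. So $V$ meets $M\setminus L$ and contains a component of $M\setminus L$, which is not relatively compact.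
\end{proof}

We want to exhaust $M$ so that each step either adds annuli or adds one handle, and we want all domains to be connected, so that an immersion is recovered from its Weierstrass data by integration from one base point.

\begin{lemma}\label{lem:morse}
There are Runge domains $N_0\subset N_1\subset\cdots$ exhausting $M$, with $N_0$ a disc and $N_i\subset\operatorname{int}N_{i+1}$, and smooth functions $\rho_i\colon W_i=N_{i+1}\setminus\operatorname{int}N_i\to[0,1]$ with $\rho_i^{-1}(0)=bN_i$, $\rho_i^{-1}(1)=bN_{i+1}$ and no critical points on $bW_i$, such that $\rho_i$ has either no critical point or exactly one, which is nondegenerate of index $1$ with value $\frac12$.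
\end{lemma}

\begin{proof}
Take an exhaustion by domains, add to each its finitely many relatively compact complementary components, pass to a subsequence and put a small closed disc in front. This gives an exhaustion by Runge domains $\tilde N_j\subset\operatorname{int}\tilde N_{j+1}$ with $\tilde N_0$ a disc. Let $W'$ be a component of $\tilde N_{j+1}\setminus\operatorname{int}\tilde N_j$. It meets $b\tilde N_j$ because $\tilde N_{j+1}$ is connected, and it meets $b\tilde N_{j+1}$ because otherwise $W'\setminus\tilde N_j$ would be a relatively compact component of $M\setminus\tilde N_j$. So $W'$ is a compact connected oriented surface of some genus $g$ with $\alpha\ge1$ bottom circles (in $b\tilde N_j$) and $\beta\ge1$ top circles (in $b\tilde N_{j+1}$). Start from $\alpha$ annuli and attach oriented $1$-handles on the top side: $\alpha-1$ handles joining the annuli, then $g$ times a handle splitting the top circle followed by one merging the two resulting circles, then $\beta-1$ splitting handles. The result has genus $g$, $\alpha$ bottom and $\beta$ top circles, so by the classification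 of surfaces it is diffeomorphic to $W'$, bottom to bottom and top to top. Hence $\tilde N_{j+1}\setminus\operatorname{int}\tilde N_j$ carries a Morse function $\rho$ that takes its minimum exactly on the bottom and its maximum exactly on the top, with critical points in the interior, of index $1$ only, at distinct levels.

Choose a regular value $c$ between any two consecutive critical values and insert the sets $\tilde N_j\cup\{\rho\le c\}$ into the exhaustion. Such a set is connected: on a component of $\{\rho\le c\}$ missing the bottom, the minimum of $\rho$ would be a critical point of index $0$. It is Runge by Lemma \ref{lem:runge}: on a component of $\{\rho>c\}$ missing the top, the maximum of $\rho$ would be a critical point of index $2$. Composing $\rho$ with increasing diffeomorphisms of intervals gives the $\rho_i$.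
\end{proof}

If $\rho_i$ has no critical point, the flow of its gradient shows that $W_i$ is a union of annuli. In the other case we will control the immersion only on $N_i$ and on one arc, so we need domains that shrink to this set.

\begin{lemma}\label{lem:shrink}
Suppose $\rho=\rho_i$ has a critical point $x_c$. There are a smooth arc $E\subset W_i$ with both endpoints on $bN_i$ and otherwise in $\operatorname{int}W_i$, and Runge domains $K^s\subset\operatorname{int}N_{i+1}$, $s\ge0$, decreasing in $s$, such that:
\begin{enumerate}
\item[(a)] $N_i\cup E\subset\operatorname{int}K^s$ and $\bigcap_sK^s=N_i\cup E$;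
\item[(b)] $N_i\cup E\hookrightarrow K^s$ induces an isomorphism on $H_1(\,\cdot\,,\mathbb Z)$;
\item[(c)] $N_{i+1}\setminus\operatorname{int}K^s$ is a finite union of closed annuli, each joining a component of $bK^s$ to a component of $bN_{i+1}$;
\item[(d)] $N_i\cup E$ is Runge.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $V$ be a gradient-like vector field on $W_i$: $V\rho>0$ off $x_c$, and in suitable coordinates near $x_c$ we have $\rho=\frac12-\xi^2+\eta^2$ and $V=(-\xi,\eta)$. Let $E$ be the set of points whose forward trajectory converges to $x_c$. It consists of $x_c$ and the two trajectories entering along the $\xi$-axis; followed backward, these meet no critical point and reach $\{\rho=0\}=bN_i$. Extend $V$ smoothly to $M$, and let $\psi\colon M\to[0,\infty)$ be smooth with zero set $M\setminus\operatorname{int}W_i$. The field $-\psi V$ has compact support. Let $\varphi_s$ be its flow, $K^0=N_i\cup\{\rho\le\frac34\}$ and $K^s=\varphi_s(K^0)$. The flow fixes $M\setminus\operatorname{int}W_i$ pointwise, preserves $\operatorname{int}W_i$ and $E$, and does not increase $\rho$. So $\varphi_s(K^0)\subset K^0$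 for $s\ge0$, the sets $K^s$ decrease, and $N_i\cup E=\varphi_s(N_i\cup E)\subset\varphi_s(\operatorname{int}K^0)=\operatorname{int}K^s$.

Let $x\in\bigcap_sK^s\setminus N_i$. The forward trajectory $\varphi_{-s}(x)$ of $\psi V$ stays in the compact set $\{\rho(x)\le\rho\le\frac34\}$, on which $\psi>0$. Along it $\rho$ is nondecreasing and bounded, so $\rho$ is constant on the invariant set of its limit points, and $V\rho=0$ there. Thus the only limit point is $x_c$, and $x\in E$. This proves (a). Since $\rho$ has no critical points in $\{\rho\ge\frac34\}$, this set is a union of annuli, and $N_{i+1}\setminus\operatorname{int}K^s=\varphi_s(\{\rho\ge\frac34\})$ gives (c). By Lemma \ref{lem:runge} and (c), $M\setminus K^s$ has no relatively compact component. A point outside $N_i\cup E$ lies outside some $K^s$, so its component in $M\setminus(N_i\cup E)$ contains a component of $M\setminus K^s$; this is (d). By \cite[Theorem 3.14]{Milnor}, $\{\rho\le\frac34\}$ deformation retracts onto $bN_i\cup E$, so $K^0$ deformation retracts onto $N_i\cup E$. Hence $K^0$ is connected and (b) holds for $s=0$.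 The homeomorphism of pairs $\varphi_s\colon(K^0,N_i\cup E)\to(K^s,N_i\cup E)$ gives both for all $s$.
\end{proof}

\subsection*{The sequence $K_m$}
Put $K_0=N_0$ and run through $i=0,1,\dots$. If $\rho_i$ has no critical point, we pass from $N_i$ to $N_{i+1}$ in one \emph{annulus step}. Otherwise we pass from $N_i$ to some $K^s$ in a \emph{handle step}, where $s$ is chosen, as large as needed, when the step is performed, and then from $K^s$ to $N_{i+1}$ in an annulus step. This gives Runge domains $K_0\subset K_1\subset\cdots$ exhausting $M$. There are infinitely many annulus steps, and in each of them $K_{m+1}\setminus\operatorname{int}K_m$ is a finite union of closed annuli, each joining a component of $bK_m$ to one of $bK_{m+1}$, so that $H_1(K_m)\to H_1(K_{m+1})$ is an isomorphism.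

Let $E_1,E_2,\dots$ be the arcs of the handle steps in order, let $N^{(k)}$ be the domain $N_i$ to which $E_k$ is attached, and let $C_k\subset N^{(k)}\cup E_k$ be a piecewise smooth loop consisting of $E_k$, run through once, and a path in $N^{(k)}$. These objects do not depend on the choices of $s$, and
\begin{equation}\label{eq:loops}
C_k\subset N^{(j)}\quad\text{for }k<j .
\end{equation}
The group $H_1(N^{(k)}\cup E_k)$ is generated by $H_1(N^{(k)})$ and $[C_k]$. With Lemma \ref{lem:shrink}(b) it follows by induction that if $l$ handle steps precede $K_m$, then $C_1,\dots,C_l\subset K_m$ generate $H_1(K_m)$. We fix a base point $x_*\in\operatorname{int}K_0$.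

\section{Approximation and period correction with parameters}\label{sec:approx}

From now on $P$ and $u_p$ are as in Theorem \ref{thm:instant}, $f_p=2\partial u_p/\theta$, and
\[
Q=P\times[0,1]\ni q=(p,t).
\]
The space $Q$ is compact, contractible and metrizable. For a map $\Phi$ on $S\times Q$ we write $\Phi_q=\Phi_{p,t}=\Phi(\cdot,q)$.

\begin{definition}
A map $\Phi\colon S\times Q\to G$ is \emph{$\tau$-trivial} if $\Phi_{p,t}=I$ for $t\le\tau$. A \emph{multiplier} is a continuous map $\Phi\colon M\times Q\to G$ with each $\Phi_q$ holomorphic. Let $S\ni x_*$ be a compact set whose points are joined to $x_*$ by piecewise smooth paths in $S$. A multiplier $\Phi$ is \emph{exact on $S$} if $\operatorname{Re}\int_c\Phi_qf_p\theta=0$ for all $q$ and all piecewise smooth loops $c$ in $S$; then $v_q(x)=u_p(x_*)+\operatorname{Re}\int_{x_*}^x\Phi_qf_p\theta$, $x\in S$, is its \emph{primitive} on $S$.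
\end{definition}

The form $\Phi_qf_p\theta$ is closed on $M$, so exactness on $S$ has to be checked only on loops generating $H_1(S)$. If $\Phi$ is $\tau$-trivial, then $v_{p,t}=u_p$ for $t\le\tau$. The points of a domain are joined to $x_*$ by paths in the domain with $\int|\theta|$ bounded by a fixed constant (cover it by finitely many disc and half-disc charts), and the same holds after adding finitely many smooth arcs. On such sets, which we say have \emph{bounded length}, uniformly close integrands give uniformly close primitives. Statements ``for $t\ge T$'' are vacuous if $T>1$. For $a<b$ we let $\chi_{a,b}$ be the continuous function that is $0$ for $t\le a$, $1$ for $t\ge b$, and affine in between.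

We use the Bishop--Mergelyan theorem \cite{Bishop}: \emph{if $S\subset M$ is compact and Runge, every continuous function on $S$ that is holomorphic on $\operatorname{int}S$ is a uniform limit on $S$ of functions in $\mathcal O(M)$.}

\begin{lemma}\label{lem:approx}
Let $S\subset M$ be compact and Runge, $0<\tau<1$, $\varepsilon>0$.
\begin{enumerate}
\item[(a)] Let $g\colon S\times Q\to\mathbb C$ be continuous, holomorphic on $\operatorname{int}S$ for each $q$, and zero for $t\le\tau$. There is a continuous $\tilde g\colon M\times Q\to\mathbb C$, holomorphic on $M$ for each $q$, zero for $t\le\tau$, with $|\tilde g-g|<\varepsilon$ on $S\times Q$.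
\item[(b)] Let $\Theta\colon S\times Q\to G$ be continuous, holomorphic on $\operatorname{int}S$ for each $q$, and $\tau$-trivial. There is a $\tau$-trivial multiplier $\hat\Theta$ with $|\hat\Theta-\Theta|<\varepsilon$ on $S\times Q$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The map $q\mapsto g_q\in C(S)$ is continuous, so each $q_0$ has a neighborhood on which $g_q$ is within $\varepsilon/2$ of one function in $\mathcal O(M)$. Take a finite subcover, with functions $h_\nu\in\mathcal O(M)$, and a subordinate partition of unity $\chi_\nu$ on $Q$. Then $\hat g_q=\sum\chi_\nu(q)h_\nu$ satisfies $|\hat g-g|<\varepsilon/2$ on $S\times Q$. Put $\tilde g_{p,t}=\hat g_{p,t}-\hat g_{p,\min(t,\tau)}$. This vanishes for $t\le\tau$, and the subtracted term is smaller than $\varepsilon/2$ on $S$ because $g_{p,\min(t,\tau)}=0$.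

(b) For $0\le j\le N$ let $s_j(t)=\tau+\frac jN(\max(t,\tau)-\tau)$. By uniform continuity, for large $N$ the maps $\Theta_{p,s_j(t)}\Theta_{p,s_{j-1}(t)}^{-1}$ take values in a neighborhood of $I$ on which $\exp\colon\mathfrak g\to G$ has a holomorphic inverse. So they equal $\exp B_j$ with $B_j\colon S\times Q\to\mathfrak g$ continuous, holomorphic on $\operatorname{int}S$ and zero for $t\le\tau$. Since $\Theta_{p,\tau}=I$, we have $\Theta=\exp B_N\cdots\exp B_1$. Apply (a) to the entries of the $B_j$ above the diagonal.
\end{proof}

Part (b) shows one role of the time variable: a $\tau$-trivial map comes with its own homotopy to $I$, so there is no topological obstruction to approximation.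

Approximation destroys exactness slightly, and the next lemma restores it by a small correction $\Psi_\zeta$. We allow a factor $\Theta$ to the left of the correction. In Section \ref{sec:annuli} this factor is huge away from the loops but fixes a coordinate, and only in this order does the product nearly fix the coordinate. Fix a real inner product on $\mathfrak g^l$.

\begin{lemma}\label{lem:period}
Let $C=C_1\cup\dots\cup C_l$ and let $H\colon C\times Q\to\mathbf A_*$ be continuous. There are $\phi_1,\dots,\phi_l\in\mathcal O(M)$ such that the maps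
\[
\Psi_\zeta=\exp(\phi_1\zeta_1)\cdots\exp(\phi_l\zeta_l)\colon M\to G,\qquad\zeta=(\zeta_1,\dots,\zeta_l)\in\mathfrak g^l,
\]
have the following property. For each $r>0$ there is $\eta>0$ such that, if $\Theta\colon C\times Q\to G$ and $H'\colon C\times Q\to\mathbf A_*$ are continuous with $|\Theta-I|<\eta$, $|H'-H|<\eta$ and $|\operatorname{Re}\int_{C_k}\Theta_qH'_q\theta|<\eta$ for all $k,q$, then there is a continuous $\zeta\colon Q\to\mathfrak g^l$ with $|\zeta|<r$ and $\operatorname{Re}\int_{C_k}\Theta_q\Psi_{\zeta(q)}H'_q\theta=0$ for all $k,q$. Moreover $\zeta(q)=0$ whenever $\operatorname{Re}\int_{C_k}\Theta_qH'_q\theta=0$ for all $k$.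
\end{lemma}

\begin{proof}
If $l=0$, the product is empty and $\Psi=I$. Let $l\ge1$. The derivative $\mathcal D_q$ at $\zeta=0$ of $\zeta\mapsto(\operatorname{Re}\int_{C_k}\Psi_\zeta H_q\theta)_{k\le l}$ has the blocks
\[
\mathcal D_{kj}(q)\colon\mathfrak g\to\mathbb R^n,\qquad\mathcal D_{kj}(q)B=\operatorname{Re}\int_{C_k}\phi_jBH_q\theta .
\]
We choose $\phi_1,\phi_2,\dots$ inductively so that $\mathcal D^{(j)}_q=(\mathcal D_{k\nu}(q))_{k,\nu\le j}$ is surjective for all $q$. Let $\phi_1,\dots,\phi_{j-1}$ be chosen. Let $\gamma$ parametrize $E_j$ in the direction of $C_j$, fix an interior point $\gamma(\sigma_0)$, and let $\beta\ge0$ be a continuous function on $E_j$ supported near $\gamma(\sigma_0)$ with $\int\beta(\gamma(\sigma))\,d\sigma=1$, extended by $0$ to $N^{(j)}$. With $\beta$ in place of $\phi_j$ we have $\mathcal D_{kj}=0$ for $k<j$ by \eqref{eq:loops}. As the support of $\beta$ shrinks, $\mathcal D_{jj}(q)$ converges uniformly in $q$ to $B\mapsto\operatorname{Re}(Bz_q)$ with $z_q=H_q(\gamma(\sigma_0))\theta(\dot\gamma(\sigma_0))\in\mathbf A_*$, which is surjective by Lemma \ref{lem:B}.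 So for small support $\mathcal D^{(j)}_q$ is block lower triangular with surjective diagonal blocks $\mathcal D^{(j-1)}_q$ and $\mathcal D_{jj}(q)$, hence surjective. The set $N^{(j)}\cup E_j$ is Runge and contains $C_1,\dots,C_j$, and $\beta$ vanishes on its interior. The Bishop--Mergelyan theorem gives $\phi_j\in\mathcal O(M)$ as close to $\beta$ on it as desired, and surjectivity for all $q$ in the compact space $Q$ persists.

Let $\mathcal R_q=\mathcal D_q^T(\mathcal D_q\mathcal D_q^T)^{-1}$, a right inverse of $\mathcal D_q$ continuous in $q$. Given $\Theta$ and $H'$, let $\mathcal P_q(\zeta)=(\operatorname{Re}\int_{C_k}\Theta_q\Psi_\zeta H'_q\theta)_{k\le l}$ and $\mathcal T_q(y)=y-\mathcal P_q(\mathcal R_qy)$ for $y\in(\mathbb R^n)^l$. The derivative $I-D\mathcal P_q(\mathcal R_qy)\mathcal R_q$ of $\mathcal T_q$ vanishes for $y=0$, $\Theta=I$, $H'=H$, and it is continuous in $(y,\Theta,H')$ with respect to the sup norms, uniformly in $q$. Hence there are $r'>0$ with $r'\max|\mathcal R_q|<r$ and $\eta>0$ such that, under the hypotheses of the lemma, $|D\mathcal T_q|\le\frac12$ on the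 ball $|y|\le r'$ and $|\mathcal T_q(0)|=|\mathcal P_q(0)|\le r'/2$. So $\mathcal T_q$ is a $\frac12$-contraction of this ball into itself. Its unique fixed point $y(q)$ is continuous in $q$ and is $0$ if $\mathcal P_q(0)=0$. Put $\zeta(q)=\mathcal R_qy(q)$.
\end{proof}

\section{Prescribing the immersion along arcs}\label{sec:arcs}

An arc has no interior, so along an arc attached to $K_m$ the multiplier can be changed by any continuous $G$-valued factor. We show that this freedom suffices to make the immersion follow any given family of curves.

\begin{lemma}\label{lem:arcs}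
Let $K=K_m$. Let $E$ be either the arc of a handle step from $K$, or a finite union of disjoint smooth arcs, each with initial point on $bK$ and otherwise in $M\setminus K$; assume that $S=K\cup E$ is Runge. Let $0<t_1<t_2\le\tau\le1$ and $\varepsilon>0$. Let $\Phi$ be a $\tau$-trivial multiplier, exact on $K$ with primitive $v$. Let $c\colon E\times Q\to\mathbb R^n$ be continuous with $c_q=v_q$ on $E\cap bK$ and $c_{p,t}=u_p$ on $E$ for $t\le t_2$.
\begin{enumerate}
\item[(a)] There is a $t_1$-trivial multiplier $\tilde\Phi$, exact on $S$ with primitive $\tilde v$, such that $|\tilde\Phi-\Phi|<\varepsilon$ and $|\tilde v-v|<\varepsilon$ on $K\times Q$, and $|\tilde v-c|<\varepsilon$ on $E\times Q$.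
\item[(b)] In the case of arcs with free final endpoints, let $\gamma_i\colon[0,1]\to E$ be smooth parametrizations of the arcs, let $t_2<t_3\le1$, and let $\omega_i\colon Q\to\mathbf A_*$ be continuous. Then $\tilde\Phi$ can be chosen so that in addition $|(\tilde\Phi_qf_p\theta)(\dot\gamma_i(\frac12))-\omega_i(q)|<\varepsilon$ for all $i$ and $t\ge t_3$.
\end{enumerate}
\end{lemma}

Here is the idea. Let $Z(\sigma)\in\mathbf A_*$ be the integrand along an arc, so that $\operatorname{Re}Z$ is the velocity of the image curve. We cut the arc into short pieces, and on each piece we add to the displacement a prescribed vector $y$ by a \emph{kick} concentrated on an interval of length $2\delta$. By Lemma \ref{lem:path} a new velocity is realized by an element of $G$ if it is joined to $\operatorname{Re}Z$ by a path avoiding $0$. The straight path from $\operatorname{Re}Z$ toward $\operatorname{Re}Z+y/\delta$ passes through $0$ when $y$ points against $\operatorname{Re}Z$, and this does occur in families. So we first move from $\operatorname{Re}Z$ far in the orthogonal direction $\pm\operatorname{Im}Z$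 and only then add a multiple of $y$. Using the sign $-$ on the first half of the interval and $+$ on the second makes the contributions of the detour almost cancel (exactly, if $Z$ is constant), and the remainder is absorbed in $y$. The detour is not the identity when $y=0$; it is switched on during the times $[t_1,t_2]$, when there is nothing to correct yet. This is why $\tilde\Phi$ is trivial only up to the earlier time $t_1$.

\begin{proof}
In Steps 1--3 we treat one arc $\gamma\colon[0,1]\to E$; the arcs are independent. Let $F_q=\Phi_qf_p$ and $Z_q(\sigma)=F_q(\gamma(\sigma))\theta(\dot\gamma(\sigma))\in\mathbf A_*$, and put $\mu=\min|\operatorname{Im}Z|>0$ and $\mu'=\max|Z|$ over $[0,1]\times Q$.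

\emph{Step 1: the value at the midpoint and the defect.} For (b), Lemma \ref{lem:lift}(b) applied to $G\to\mathbf A_*$, $g\mapsto gz_*$, gives continuous $g',g''\colon Q\to G$ with $g'_qz_*=Z_q(\frac12)$ and $g''_qz_*=\omega(q)$. By Lemma \ref{lem:lift}(a) there is a homotopy $g_{q,s}\in G$, $s\in[0,1]$, from $g_{q,0}=I$ to $g_{q,1}=g''_q(g'_q)^{-1}$. If only (a) is wanted, put $g_{q,s}=I$ and choose nothing else. Let $N$ be an even integer, to be fixed below, let $\kappa_0\colon[0,1]\to[0,1]$ be continuous with $\kappa_0(\frac12)=1$ and support in $\mathcal I_0=[\frac12-\frac1{8N},\frac12+\frac1{8N}]$, and let $\Theta^0_q(\sigma)=g_{q,s}$ with $s=\chi_{t_2,t_3}(t)\kappa_0(\sigma)$ (and $\Theta^0=I$ in case (a)). Then $\Theta^0=I$ off $\mathcal I_0$ and for $t\le t_2$, and $\Theta^0_q(\frac12)Z_q(\frac12)=\omega(q)$ for $t\ge t_3$. Also $|\Theta^0Z|\le M_0:=\mu'\max|g_{q,s}|$, a bound independent of $N$. The defect to be corrected is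
\[
b_q(\sigma)=c_q(\gamma(\sigma))-v_q(\gamma(0))-\int_0^\sigma\operatorname{Re}(\Theta^0_qZ_q).
\]
We have $b_q(0)=0$. For $t\le t_2$ we have $F_q=f_p$, $\Theta^0_q=I$ and $v_q=c_q=u_p$, so $b_q\equiv0$. For $|\sigma-\sigma'|\le1/N$,
\[
|b_q(\sigma)-b_q(\sigma')|\le\beta:=\frac{M_0}N+\max_{q,\ |\sigma-\sigma'|\le1/N}|c_q(\gamma(\sigma))-c_q(\gamma(\sigma'))|,
\]
and $\beta\to0$ as $N\to\infty$. Fix $N$ with $(5+16\mu'/\mu)\beta<\varepsilon/4$.

\emph{Step 2: the kicks.} Let $\sigma_k=k/N$, $\bar\sigma_k=(k-\frac12)/N$ and $y_{k,q}=b_q(\sigma_k)-b_q(\sigma_{k-1})$ for $1\le k\le N$. Choose $0<\delta<\frac1{4N}$ with $4\delta\mu'<\varepsilon/4$ and $|Z_q(\sigma)-Z_q(\sigma')|\le\mu/8$ for $|\sigma-\sigma'|\le\delta$. Let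
\[
\mathcal I_k^-=[\bar\sigma_k-\delta,\bar\sigma_k],\qquad\mathcal I_k^+=[\bar\sigma_k,\bar\sigma_k+\delta],\qquad\mathcal I_k=\mathcal I_k^-\cup\mathcal I_k^+\subset(\sigma_{k-1},\sigma_k).
\]
As $N$ is even, $\frac12=\sigma_{N/2}$ has distance more than $\frac1{4N}$ from each $\mathcal I_k$, so $\mathcal I_k\cap\mathcal I_0=\emptyset$. Let $\kappa$ be the tent function on each $\mathcal I_k^\pm$ (zero at the ends, $1$ at the center, affine in between), and put $\kappa_1=\min(2\kappa,1)$, $\kappa_2=\max(2\kappa-1,0)$. On $\mathcal I_k$ the graph of $\kappa_2$ consists of two tents of height $1$ and base $\delta/2$, so $\int_{\mathcal I_k}\kappa_2=\delta/2$. Let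
\[
\Lambda=1+\frac{4\beta}{\delta\mu},\qquad\Lambda_t=\Lambda\chi_{t_1,t_2}(t),\qquad d_{k,q}=\int_{\mathcal I_k^+}\kappa_1\operatorname{Im}Z_q-\int_{\mathcal I_k^-}\kappa_1\operatorname{Im}Z_q,
\]
and $y'_{k,q}=y_{k,q}-\Lambda_td_{k,q}$. Since $\kappa_1(\sigma+\delta)=\kappa_1(\sigma)$ on $\mathcal I_k^-$, we have $d_{k,q}=\int_{\mathcal I_k^-}\kappa_1(\sigma)\operatorname{Im}(Z_q(\sigma+\delta)-Z_q(\sigma))\,d\sigma$, so $|d_{k,q}|\le\delta\mu/8$ and
\begin{equation}\label{eq:yprime}
\tfrac2\delta|y'_{k,q}|\le\tfrac2\delta|y_{k,q}|+\tfrac14\Lambda_t\mu .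
\end{equation}
For $\sigma\in\mathcal I_k^\pm$ consider the path, affine on $[0,\frac12]$ and on $[\frac12,1]$,
\[
a(s)=\operatorname{Re}Z_q(\sigma)\pm\min(2s,1)\Lambda_t\operatorname{Im}Z_q(\sigma)+\max(2s-1,0)\,\tfrac2\delta\,y'_{k,q}.
\]
It avoids $0$. For $s\le\frac12$, $|a|\ge|\operatorname{Re}Z|>0$ by \eqref{eq:null}. For $s\ge\frac12$ the first two terms have norm $(|\operatorname{Re}Z|^2+\Lambda_t^2|\operatorname{Im}Z|^2)^{1/2}>\Lambda_t\mu$. If $t\le t_2$, then $y_{k,q}=0$ and \eqref{eq:yprime} gives $|a|>\frac34\Lambda_t\mu\ge0$. If $t\ge t_2$, then $\Lambda_t=\Lambda$ and $|a|>\frac34\Lambda\mu-\frac{2\beta}\delta=\frac34\mu+\frac\beta\delta>0$.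

Let $\Gamma^\pm_{q,\sigma}\colon[0,1]\to G$ be given by Lemma \ref{lem:path} for $z_0=Z_q(\sigma)$ and this path. Put $\Theta^1_q(\sigma)=\Gamma^\pm_{q,\sigma}(\kappa(\sigma))$ for $\sigma\in\mathcal I_k^\pm$ and $\Theta^1=I$ off $\bigcup_k\mathcal I_k$. It is continuous, since $\kappa=0$ at the ends of $\mathcal I_k^\pm$, and $t_1$-trivial, since for $t\le t_1$ we have $\Lambda_t=0$, $y'=0$ and the path is constant. On $\mathcal I_k^\pm$,
\[
\operatorname{Re}(\Theta^1_qZ_q)-\operatorname{Re}Z_q=\pm\kappa_1\Lambda_t\operatorname{Im}Z_q+\kappa_2\,\tfrac2\delta\,y'_{k,q}.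
\]
Integrating, and using \eqref{eq:yprime} and $\mu\le\mu'$ for the bound, we obtain
\begin{align}
\int_{\mathcal I_k}\big(\operatorname{Re}(\Theta^1_qZ_q)-\operatorname{Re}Z_q\big)&=\Lambda_td_{k,q}+y'_{k,q}=y_{k,q},\label{eq:exact}\\
\int_{\mathcal I_k}\big|\operatorname{Re}(\Theta^1_qZ_q)-\operatorname{Re}Z_q\big|&\le2\delta\Big(2\Lambda\mu'+\frac{2\beta}\delta\Big)=4\delta\mu'+\frac{16\mu'}\mu\beta+4\beta.\label{eq:bound}
\end{align}

\emph{Step 3: the continuous solution.} Let $\Theta=\Theta^1\Theta^0$ on $E$, where the two factors differ from $I$ on disjoint sets, and $\Theta=I$ on $K$. Since $\Theta=I$ near the ends of the arcs, $\Theta$ is continuous on $S\times Q$. It is $t_1$-trivial and equals $I$ on $\operatorname{int}S=\operatorname{int}K$. For $\sigma\in[\sigma_{k-1},\sigma_k]$, the definition of $b$ and \eqref{eq:exact} give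
\begin{multline*}
v_q(\gamma(0))+\int_0^\sigma\operatorname{Re}(\Theta_qZ_q)-c_q(\gamma(\sigma))\\
=b_q(\sigma_{k-1})-b_q(\sigma)+\int_{\mathcal I_k\cap[0,\sigma]}\big(\operatorname{Re}(\Theta^1_qZ_q)-\operatorname{Re}Z_q\big).
\end{multline*}
This vanishes for $\sigma=\sigma_k$, and by \eqref{eq:bound} its norm is at most $(5+16\mu'/\mu)\beta+4\delta\mu'<\varepsilon/2$. Let $C\subset S$ be the union of the loops $C_k$ that generate $H_1(S)$: those of $K$ and, for a handle arc, the new one. The map $H=\Theta F$ has vanishing real periods over them. For loops in $K$ this holds because $H=F$ there. For the new loop, the case $\sigma=1$ gives $\operatorname{Re}\int_EH_q\theta=c_q(\gamma(1))-v_q(\gamma(0))=v_q(\gamma(1))-v_q(\gamma(0))$, and the return path in $K$ contributes the negative of this.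

\emph{Step 4: approximation.} Take $\Psi_\zeta$ from Lemma \ref{lem:period} for $H|_{C\times Q}$, choose $r$ so small that $\Psi_\zeta$ is close to $I$ on $S$ for $|\zeta|<r$, and let $\eta$ correspond to $r$. By Lemma \ref{lem:approx}(b) approximate $\Theta$ on $S$ by a $t_1$-trivial multiplier $\hat\Theta$, so closely that $H'=\hat\Theta F$ is within $\eta$ of $H$ on $C$ and has real periods smaller than $\eta$. Lemma \ref{lem:period}, with left factor $I$, gives $\zeta\colon Q\to\mathfrak g^l$, and $\zeta=0$ for $t\le t_1$ because then $H'_q=f_p$. The multiplier $\tilde\Phi=\Psi_\zeta\hat\Theta\Phi$ is $t_1$-trivial, exact on $S$, and as close to $\Theta\Phi$ on $S\times Q$ as desired. Since $S$ has bounded length, (a) follows from Step 3, and (b) from $\Theta_q(\frac12)Z_q(\frac12)=\omega(q)$ for $t\ge t_3$.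
\end{proof}

\section{The handle step}\label{sec:handle}

Both inductive steps start from the same data:
\begin{equation}\label{eq:data}
\begin{gathered}
K=K_m,\quad0<\tau<T,\quad\tau\le1,\quad R\ge0,\\
\Phi\text{ a }\tau\text{-trivial multiplier, exact on }K\text{ with primitive }v,\\
|v_q|>R\text{ on }bK\text{ for }t\ge T .
\end{gathered}
\end{equation}
In a handle step we do not try to improve $R$ or $T$. We only carry the estimate across the handle, by leading the arc through the complement of a ball and taking a thin neighborhood of $K\cup E$.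

\begin{lemma}\label{lem:handle}
Assume \eqref{eq:data}, let the step from $K$ be a handle step with arc $E$, and let $\varepsilon>0$. There are $K_{m+1}=K^s$ as in Lemma \ref{lem:shrink} and a $\frac\tau2$-trivial multiplier $\tilde\Phi$, exact on $K_{m+1}$ with primitive $\tilde v$, such that $|\tilde\Phi-\Phi|<\varepsilon$ and $|\tilde v-v|<\varepsilon$ on $K\times Q$, and $|\tilde v_q|>R$ on $K_{m+1}\setminus\operatorname{int}K$ for $t\ge T$.
\end{lemma}

\begin{proof}
Parametrize $E$ by $\gamma\colon[0,1]\to E$, with $x_0=\gamma(0)$, $x_1=\gamma(1)$. For a path $a\colon[0,1]\to\mathbb R^n$ let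
\[
a^{(q)}(\sigma)=a(\sigma)+(1-\sigma)\big(v_q(x_0)-a(0)\big)+\sigma\big(v_q(x_1)-a(1)\big),
\]
a path from $v_q(x_0)$ to $v_q(x_1)$ that equals $a$ if $a$ has these endpoints. In particular $(u_p\circ\gamma)^{(q)}=u_p\circ\gamma$ for $t\le\tau$.

If $T>1$, put $c_q\circ\gamma=(u_p\circ\gamma)^{(q)}$. If $T\le1$, compactness gives $\eta>0$ with $|v_q|>R+3\eta$ on $bK$ for $t\ge T$. The set $W=\{y\in\mathbb R^n:|y|>R+2\eta\}$ is path connected. Lemma \ref{lem:lift}(b), applied to $W^{[0,1]}\to W\times W$ and the contractible space $P\times[T,1]$, gives a continuous family of paths $a_q$ in $W$ from $v_q(x_0)$ to $v_q(x_1)$, $t\ge T$. Put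
\[
c_q\circ\gamma=\big(1-\chi_{\tau,T}(t)\big)(u_p\circ\gamma)^{(q)}+\chi_{\tau,T}(t)\,\big(a_{p,\max(t,T)}\big)^{(q)} .
\]
This has the right endpoints, equals $u_p\circ\gamma$ for $t\le\tau$, and equals $a_q$ for $t\ge T$.

Apply Lemma \ref{lem:arcs}(a) with $t_1=\frac\tau2$, $t_2=\tau$ and error less than $\varepsilon$, and less than $\eta$ if $T\le1$. By Lemma \ref{lem:shrink}(b), $\tilde\Phi$ is exact on $K^0$, which contains $K\cup E$ in its interior. If $T>1$, any $s$ will do. If $T\le1$, then $|\tilde v_q|>R+\eta$ on $bK\cup E$ for $t\ge T$, so by compactness of $P\times[T,1]$ there is a neighborhood of $bK\cup E$ on which $|\tilde v_q|>R$ for all $t\ge T$. The compact sets $K^s\setminus\operatorname{int}K$ decrease to $bK\cup E$, so they lie in this neighborhood for large $s$.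
\end{proof}

\section{The annulus step}\label{sec:annuli}

This step improves both constants: the radius grows by $1$, and the estimate on the new boundary holds from time $\tau$ on, which is earlier than $T$. Inside the annuli we lose at most $1$, and we claim nothing there for $t<T$, when nothing is known on $bK$.

\begin{lemma}\label{lem:annulus}
Assume \eqref{eq:data}, let the step from $K$ to $L=K_{m+1}$ be an annulus step, and let $\varepsilon>0$. There is a $\frac\tau2$-trivial multiplier $\tilde\Phi$, exact on $L$ with primitive $\tilde v$, such that $|\tilde\Phi-\Phi|<\varepsilon$ and $|\tilde v-v|<\varepsilon$ on $K\times Q$, and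
\[
|\tilde v_q|>R-1\ \text{ on }L\setminus\operatorname{int}K\text{ for }t\ge T,\qquad|\tilde v_q|>R+1\ \text{ on }bL\text{ for }t\ge\tau .
\]
\end{lemma}

\begin{proof}
We may assume $\varepsilon<\frac18$. Fix $\frac\tau2<t_2<t_3<\tau$. Since $H_1(K)\to H_1(L)$ is an isomorphism, a multiplier exact on $K$ is exact on $L$.

\emph{Directions.} The operation \eqref{eq:rot} preserves a coordinate, not the norm, so we replace the condition $|v|>R$ locally by a half-space condition. If $T\le1$, let $e_x(p,t)=v_{p,t'}(x)/|v_{p,t'}(x)|$ with $t'=\max(t,T)$ for $x\in bK$; this is defined because $|v_{p,t'}(x)|>R\ge0$. If $T>1$, let $e_x$ be one fixed unit vector. For $t\ge T$ and $x,x'\in bK$ we have $\langle v_q(x),e_{x'}\rangle\ge|v_q(x)|-|v_q(x)|\,|e_x-e_{x'}|$. By uniform continuity of $e$ on $bK\times Q$ we can divide each component of $bK$ by finitely many, and at least three, points $x_i$ into arcs $\beta_i$ from $x_i$ to $x_{i^+}$ (where $i^+$ is the successor and $i^-$ the predecessor of $i$) such that $e_i:=e_{x_i}\colon Q\to S^{n-1}$ satisfy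
\begin{equation}\label{eq:dir}
\langle e_i,e_{i^-}\rangle\ge\tfrac12\ \text{ on }Q,\qquad\langle v_q,e_i(q)\rangle>R-\tfrac14\ \text{ on }\beta_i\text{ for }t\ge T .
\end{equation}
The map $(e,w,w')\mapsto e$ from orthonormal $3$-frames to $S^{n-1}$ is a fiber bundle with nonempty total space because $n\ge3$. Lemma \ref{lem:lift}(b) gives continuous $w_i,w_i'\colon Q\to S^{n-1}$ with $(e_i,w_i,w_i')$ orthonormal.

\emph{Rectangles.} Identify each annulus of $L\setminus\operatorname{int}K$ with $(\mathbb R/\mathbb Z)\times[0,1]$ by a diffeomorphism taking its boundary circle in $bK$ to height $0$. Write $x_i=(\alpha_i,0)$, so that $\beta_i=[\alpha_i,\alpha_{i^+}]\times\{0\}$, and let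
\begin{gather*}
\gamma_i(\sigma)=(\alpha_i,\sigma)\ \ (0\le\sigma\le1),\qquad\xi_i=\gamma_i(\tfrac12),\qquad x_i'=\gamma_i(1),\\
\Omega_i=[\alpha_i,\alpha_{i^+}]\times[0,1],\qquad\Omega_i^o=(\alpha_i,\alpha_{i^+})\times(0,1],\qquad\beta_i'=[\alpha_i,\alpha_{i^+}]\times\{1\}.
\end{gather*}
The sets $\Omega_i^o$ are open in $L$, and $bL=\bigcup\beta_i'$. With $E=\bigcup\gamma_i$, the components of $L\setminus(K\cup E)$ are the $\Omega_i^o$, so $K\cup E$ is Runge by Lemma \ref{lem:runge}.

\emph{Step 1: the vertical sides.} The arc $\gamma_i$ borders $\Omega_i$ and $\Omega_{i^-}$, so along it both $\langle\cdot,e_i\rangle$ and $\langle\cdot,e_{i^-}\rangle$ have to grow; by \eqref{eq:dir} a ray in direction $e_i$ achieves this. Choose $\Lambda>2(R+4+\max_{i,q}|v_q(x_i)|)$ and, with $\chi=\chi_{t_2,t_3}(t)$ and $v$ extended to $L$ as the primitive of $\Phi$, let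
\[
c_q(\gamma_i(\sigma))=(1-\chi)\,v_q(\gamma_i(\sigma))+\chi\,\big(v_q(x_i)+\sigma\Lambda e_i(q)\big).
\]
Then $c_q(x_i)=v_q(x_i)$, and $c_q=u_p$ for $t\le t_2$. For $t\ge t_3$ and $j\in\{i,i^-\}$,
\[
\langle c_q(\gamma_i(\sigma)),e_j\rangle\ge\langle v_q(x_i),e_j\rangle+\tfrac12\sigma\Lambda .
\]
At $\sigma=1$ this exceeds $R+4$; and for $t\ge T$ it exceeds $R-\frac14$ for all $\sigma$, since $x_i\in\beta_i\cap\beta_{i^-}$. Apply Lemma \ref{lem:arcs}(b) with $t_1=\frac\tau2$, $\omega_i=w_i+iw_i'\in\mathbf A_*$ and error less than $\varepsilon/2$. We get a $\frac\tau2$-trivial multiplier $\Phi^1$, exact on $L$, with $F^1=\Phi^1f$ and primitive $v^1$, such that $\langle v^1_q,e_i\rangle>R-\frac12$ on $\beta_i\cup\gamma_i\cup\gamma_{i^+}$ for $t\ge T$ and $\langle v^1_q,e_i\rangle>R+2$ at $x_i'$ and $x'_{i^+}$ for $t\ge t_3$. (For $\gamma_{i^+}$ use $(i^+)^-=i$.) By compactness there is $\delta\in(0,\frac12)$, less than half the length of each $[\alpha_i,\alpha_{i^+}]$, such that with the discs $D_i=[\alpha_i+\delta,\alpha_{i^+}-\delta]\times[\delta,1]$ we have for all $i$: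
\begin{enumerate}
\item[(a$_i$)] $\langle v^1_q,e_i\rangle>R-1$ on $\overline{\Omega_i\setminus D_i}$ for $t\ge T$;
\item[(b$_i$)] $\langle v^1_q,e_i\rangle>R+1$ on $\overline{\beta_i'\setminus D_i}$ for $t\ge t_3$;
\item[(c$_i$)] $|F^1_q(\xi_i)\theta(\dot\gamma_i(\frac12))-(w_i+iw_i')|<\frac14$ for $t\ge t_3$.
\end{enumerate}
Moreover
\begin{enumerate}
\item[(k)] $|\Phi^1-\Phi|<\varepsilon$ and $|v^1-v|<\varepsilon$ on $K\times Q$.
\end{enumerate}
See Figure \ref{fig:rect}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1]
\fill[gray!15] (-1,-0.8) rectangle (7,0);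
\fill[gray!40] (0.9,0.6) rectangle (5.1,3);
\draw (-1,0)--(7,0);
\draw[dashed] (-1,3)--(7,3);
\draw[thick] (0,0)--(0,3) (6,0)--(6,3);
\draw[very thick] (0,1.5)--(0.9,1.5);
\fill (0,0) circle (1.5pt) (6,0) circle (1.5pt) (0,1.5) circle (1.5pt) (0,3) circle (1.5pt) (6,3) circle (1.5pt);
\node at (3,1.8) {$D_i$};
\node at (3,-0.55) {$K$};
\node[above] at (3,0) {$\beta_i$};
\node[above] at (3,3) {$\beta_i'\subset bL$};
\node[below] at (0,0) {$x_i$};
\node[below] at (6,0) {$x_{i^+}$};
\node[above] at (0,3) {$x_i'$};
\node[above] at (6,3) {$x'_{i^+}$};
\node[left] at (0,1.5) {$\xi_i$};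
\node[left] at (0,2.3) {$\gamma_i$};
\node[right] at (6,2.3) {$\gamma_{i^+}$};
\node[above] at (0.45,1.5) {$\lambda_i$};
\end{tikzpicture}
\caption{One rectangle $\Omega_i$ of an annulus between $bK$ and $bL$. On the white U-shaped strip the coordinate $\langle v,e_i\rangle$ is large and is kept almost unchanged. The disc $D_i$ is pushed far from the origin by a large change of the integrand along the bridge $\lambda_i$.}\label{fig:rect}
\end{figure}

\emph{Step 2: pushing the discs.} We treat the indices one after another and achieve, for each treated index,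
\begin{enumerate}
\item[(d$_i$)] $|v^1_q|>R+1$ on $D_i$ for $t\ge\tau$.
\end{enumerate}
Suppose the current multiplier, again called $\Phi^1$, is $\frac\tau2$-trivial, exact on $L$, and satisfies (k), (a$_j$) and (b$_j$) for all $j$, (c$_j$) for untreated $j$, and (d$_j$) for treated $j$. These are strict inequalities over compact sets, so they survive small perturbations. Let $i$ be untreated. We write $e,w,w',\xi,D$ without the index, put $J_q=w'w^T-ww'^T$, and let $\lambda(\sigma)=(\alpha_i+\sigma,\frac12)$, $0\le\sigma\le\delta$, be the bridge from $\xi$ to $D$.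

\emph{The displacement.} Decompose $V_q(\sigma)=F^1_q(\lambda(\sigma))\theta(\dot\lambda(\sigma))$ as in \eqref{eq:split}. Let $k=\theta(\dot\lambda(0))/\theta(\dot\gamma_i(\frac12))\in\mathbb C^*$. The vector $V_q(0)$ is $k$ times the vector in (c$_i$), so $|V^+_q(0)-k|<|k|/4$ for $t\ge t_3$; this is the purpose of (c$_i$). Hence there is $\sigma_0\in(0,\delta)$ with $|V_q^+-k|<|k|/2$ on $[0,\sigma_0]$ for $t\ge t_3$. Let $b\ge0$ be continuous with support in $(0,\sigma_0)$ and $\int b=1$, let $A>0$, and put $\ell_q(\sigma)=\chi_{t_3,\tau}(t)\log(1+Ab(\sigma))$. By \eqref{eq:rot}, for $t\ge\tau$,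
\begin{multline*}
\Delta_q:=\operatorname{Re}\int_0^\delta\big(\exp(i\ell_qJ_q)-I\big)V_q\,d\sigma\\
=\operatorname{Re}\Big[A\Big(\int bV^+_q\Big)(w+iw')\Big]+\operatorname{Re}\Big[\Big(\int\Big(\frac1{1+Ab}-1\Big)V^-_q\Big)(w-iw')\Big].
\end{multline*}
For $\alpha\in\mathbb C$ we have $|\operatorname{Re}(\alpha(w\pm iw'))|=|(\operatorname{Re}\alpha)w\mp(\operatorname{Im}\alpha)w'|=|\alpha|$. Since $|\int bV^+_q-k|\le|k|/2$, we get $|\Delta_q|\ge A|k|/2-\max_q\int_0^\delta|V^-_q|$. Fix $A$ with $|\Delta_q|>R+3+\max_{D\times Q}|v^1|$ for all $t\ge\tau$.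

\emph{The new multiplier.} The set $S_i=(L\setminus\Omega_i^o)\cup\lambda\cup D$ is compact. Its complement in $L$ has two components: $(\alpha_i,\alpha_i+\delta)\times(\frac12,1]$, and the rest of the strip, which contains $(\alpha_{i^+}-\delta,\alpha_{i^+})\times(0,1]$. Both meet $bL$, so $S_i$ is Runge by Lemma \ref{lem:runge}. Let $g=\ell_q$ on $\lambda$ and $g=0$ on $(L\setminus\Omega_i^o)\cup D$. It is continuous on $S_i\times Q$, zero for $t\le t_3$, and zero on $\operatorname{int}S_i$, which does not meet $\lambda((0,\delta))$. Let $C\subset K$ be the union of the loops $C_k$ generating $H_1(K)$, take $\Psi_\zeta$ from Lemma \ref{lem:period} for $H=F^1|_{C\times Q}$, and let $r>0$. Lemma \ref{lem:approx}(a) gives $\tilde g$, holomorphic on $M$ and zero for $t\le t_3$, as close to $g$ on $S_i\times Q$ as desired. Put $\Theta_q=\exp(i\tilde g_qJ_q)$. On $C$ it is close to $I$, and the real periods of $\Theta F^1$ over the $C_k$ are small because those of $F^1$ vanish. Lemma \ref{lem:period} with $H'=H$ gives $\zeta$ with $|\zeta|<r$ such that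
\[
\Phi^2=\Theta\Psi_\zeta\Phi^1
\]
is exact on $L$. For $t\le t_3$ we have $\Theta_q=I$ and hence $\zeta(q)=0$, so $\Phi^2$ is $\frac\tau2$-trivial. Let $F^2=\Phi^2f$ and let $v^2$ be the primitive on $L$. We take $r$ small, so that $\Psi_\zeta$ is close to $I$ on all of $L$, and then $\tilde g$ close to $g$.

\emph{Outside $\Omega_i^o$.} On $L\setminus\Omega_i^o$ both $\Theta$ and $\Psi_\zeta$ are close to $I$. This set has bounded length (its points outside $K$ lie in rectangles $\Omega_j$, $j\ne i$, and are joined to $bK$ by vertical segments), so $\Phi^2,F^2,v^2$ are close to $\Phi^1,F^1,v^1$ on it. It contains $K$ and all $\Omega_j$, $j\ne i$, so (k) and the conditions for $j\neq i$ persist.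

\emph{The coordinate $e$.} By \eqref{eq:fix}, $F^2_q\cdot e=(\Psi_{\zeta(q)}F^1_q)\cdot e$ on $M$, however large $\Theta$ is on $\Omega_i^o$. This is uniformly close to $F^1_q\cdot e$ on $L$. As $e$ is real, $\langle v^2_q-v^1_q,e\rangle=\operatorname{Re}\int_{x_*}^x(F^2_q\cdot e-F^1_q\cdot e)\theta$ is small on $L$, and (a$_i$), (b$_i$) persist.

\emph{The disc.} For $x\in D$ integrate from $\xi$, where $v^2$ is close to $v^1$, along $\lambda$, where $\Theta\Psi_\zeta$ is close to $\exp(i\ell_qJ_q)$, and then inside $D$ along a path of bounded length, where $\Theta\Psi_\zeta$ is close to $I$. For $t\ge\tau$ this gives $|v^2_q(x)-v^1_q(x)-\Delta_q|<1$, so $|v^2_q(x)|>R+2$. This is (d$_i$) for $\Phi^2$.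

\emph{Conclusion.} Let $\tilde\Phi$ be the multiplier after all indices are treated. For $t\ge T>\tau$ and $x\in\Omega_i$, use (d$_i$) if $x\in D_i$, and otherwise (a$_i$) with $|\tilde v|\ge\langle\tilde v,e_i\rangle$. For $t\ge\tau>t_3$ and $x\in\beta_i'$, use (d$_i$) or (b$_i$) in the same way.
\end{proof}

\section{Proof of Theorem \ref{thm:instant}}\label{sec:proof}

\emph{Keeping nonflatness.} There is $\varepsilon_*>0$ such that no map $w\colon K_0\to\mathbb R^n$ with $\sup_{K_0}|w-u_p|<\varepsilon_*$ for some $p\in P$ has image in an affine $2$-plane. Otherwise there are $w_\nu$, $p_\nu$ and $2$-dimensional subspaces $\Pi_\nu$ with $w_\nu(K_0)\subset w_\nu(x_*)+\Pi_\nu$ and $\sup_{K_0}|w_\nu-u_{p_\nu}|\to0$. Along a subsequence $p_\nu\to p$ and $\Pi_\nu\to\Pi$ in the Grassmannian, so $u_p(K_0)\subset u_p(x_*)+\Pi$. For each $y\perp\Pi$ the harmonic function $\langle u_p,y\rangle$ is constant on $K_0$, hence on $M$, and $u_p$ is flat, a contradiction. Choose $\varepsilon_m>0$ with $\sum_{m\ge0}\varepsilon_m<\min(\varepsilon_*,1)$.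

\emph{The induction.} Let $\tau_m=2^{-m}$. We construct $K_m$, numbers $T_m>\tau_m$ and $R_m\ge0$, and $\tau_m$-trivial multipliers $\Phi^m$, exact on $K_m$ with primitive $v^m$, such that $|v^m_{p,t}|>R_m$ on $bK_m$ for $t\ge T_m$. Start with $\Phi^0=I$, $T_0=2$, $R_0=0$, for which $v^0_{p,t}=u_p$ and the inequality is vacuous. If the next step is a handle step, Lemma \ref{lem:handle} with $\varepsilon=\varepsilon_m$ gives $K_{m+1}$ and $\Phi^{m+1}$, and we put $T_{m+1}=T_m$, $R_{m+1}=R_m$. If it is an annulus step, Lemma \ref{lem:annulus} with $\varepsilon=\varepsilon_m$ gives $\Phi^{m+1}$, and we put $T_{m+1}=\tau_m$, $R_{m+1}=R_m+1$. In both cases $T_{m+1}>\tau_{m+1}$, we have $|\Phi^{m+1}-\Phi^m|<\varepsilon_m$ and $|v^{m+1}-v^m|<\varepsilon_m$ on $K_m\times Q$, and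
\begin{equation}\label{eq:shell}
|v^{m+1}_{p,t}|>R_m-1\quad\text{on }K_{m+1}\setminus\operatorname{int}K_m\ \text{ for }t\ge T_m .
\end{equation}
The sequence $T_m$ is nonincreasing and $R_m$ is nondecreasing. Since there are infinitely many annulus steps, $T_m\to0$ and $R_m\to\infty$.

\emph{The limit.} The sequence $\Phi^m$ converges uniformly on each $K_j\times Q$. The limit $\Phi$ is continuous, holomorphic in $x$, has values in $G$ because $G$ is closed, and satisfies $\Phi_{p,0}=I$. So $\Phi f$ maps $M\times Q$ to $\mathbf A_*$. Every loop lies in some $K_j$, where all $\Phi^m$, $m\ge j$, are exact; hence the real periods of $\Phi_qf_p\theta$ vanish. Therefore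
\[
u^t_p(x)=u_p(x_*)+\operatorname{Re}\int_{x_*}^x\Phi_{p,t}f_p\theta=\lim_{m\to\infty}v^m_{p,t}(x)
\]
is a conformal minimal immersion with $u^0_p=u_p$. It is continuous on $M\times Q$, so $(p,t)\mapsto u^t_p$ is continuous in the compact-open topology. On $K_0$ we have $|u^t_p-u_p|\le\sum\varepsilon_m<\varepsilon_*$, so $u^t_p$ is nonflat.

\emph{Properness.} Let $t>0$ and choose $m_0$ with $T_{m_0}\le t$. For $m\ge m_0$, \eqref{eq:shell} and $|u^t_p-v^{m+1}_{p,t}|\le\sum_{j>m}\varepsilon_j<1$ on $K_{m+1}$ give $|u^t_p|>R_m-2$ on $K_{m+1}\setminus\operatorname{int}K_m$. Hence $|u^t_p|>R_m-2$ on $M\setminus\operatorname{int}K_m$ for all $m\ge m_0$. The preimage of a compact set is thus a closed subset of some $K_m$, and $u^t_p$ is proper. \qed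

\begin{remark}\label{rem:hyp}
Contractibility of $P$ enters through Lemma \ref{lem:lift}: in the choice of $g_{q,s}$ in Lemma \ref{lem:arcs}, of the paths $a_q$ in Lemma \ref{lem:handle}, and of the frames in Lemma \ref{lem:annulus}. Nonflatness of $u_p$ enters only in the choice of $\varepsilon_*$. The hypothesis $n\ge3$ gives the connectedness of $\mathbf A_*$ and, decisively, the room for a plane of rotation orthogonal to $e_i$. For $n=2$ the push is impossible: a conformal harmonic immersion $M\to\mathbb R^2=\mathbb C$ is a local homeomorphism, a proper local homeomorphism onto the plane is a covering, hence a homeomorphism, and so there are no proper ones if $M$ is not simply connected.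
\end{remark}

\section{Consequences}\label{sec:cor}

The general form of Theorem \ref{thm:whe} applies to two natural classes. A proper immersion is complete in the induced metric, since a path leaving every compact subset of $M$ has unbounded image and so infinite length. Hence we may take for $Z$ the space of complete nonflat conformal minimal immersions. An immersion $u\in X$ is \emph{full} if $f(M)$ spans $\mathbb C^n$, where $f=2\partial u/\theta$. If $f(x_1),\dots,f(x_n)$ is a basis, the same holds for nearby immersions, so the full immersions form an open set, which we may take for $U$.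

The last statement depends on a theorem of Forstneri\v c and L\'arusson \cite{FL}: the map $u\mapsto2\partial u/\theta$ is a weak homotopy equivalence from $X$ to the space $C(M,\mathbf A_*)$ of continuous maps. By Theorem \ref{thm:whe}, so is its restriction to $Y$.

\begin{corollary}
For $n\ge4$ the space $\mathrm{CMI}^p_*(M,\mathbb R^n)$ is path connected. For $n=3$ its path components are in bijection with $H^1(M;\mathbb Z_2)$.
\end{corollary}

\begin{proof}
The path components of $Y$ correspond to those of $C(M,\mathbf A_*)$, that is, to homotopy classes of maps $M\to\mathbf A_*$. The space $\mathbf A_*$ is homotopy equivalent to $V_2(\mathbb R^n)$, and $M$ to a connected $1$-dimensional CW complex, hence to a wedge of circles. Homotopy classes of maps from a wedge of circles to a path connected space $V$ correspond to homomorphisms $\pi_1(M)\to\pi_1(V)$ up to conjugation. For $n\ge4$ the bundle $S^{n-2}\to V_2(\mathbb R^n)\to S^{n-1}$ has simply connected fiber and base, so $V_2(\mathbb R^n)$ is simply connected and there is one class. For $n=3$ we have $V_2(\mathbb R^3)\cong SO(3)\cong\mathbb{RP}^3$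 with fundamental group $\mathbb Z_2$, which is abelian, so the classes correspond to $\operatorname{Hom}(\pi_1(M),\mathbb Z_2)=H^1(M;\mathbb Z_2)$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bishop} Bishop, Pacific J. Math. 8 (1958), 29--50.

\bibitem{FL} Forstneri\v c and L\'arusson, \emph{The parametric h-principle for minimal surfaces in $\mathbb R^n$ and null curves in $\mathbb C^n$}, Comm. Anal. Geom. 27 (2019).

\bibitem{Hatcher} Hatcher, \emph{Algebraic Topology}.

\bibitem{Milnor} Milnor, \emph{Lectures on the h-cobordism theorem}.

\bibitem{Vrhovnik} Tjasa Vrhovnik, \emph{Every nonflat conformal minimal surface is homotopic to a proper one}, arXiv:2505.15352 (2025).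

\end{thebibliography}
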